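# Monotonicity of the dimension of the density of states measure of the Fibonacci Hamiltonian

## 1. The operator, its density of states, and exact dimension

Throughout, $\alpha=\frac{\sqrt5-1}{2}$, so that $\alpha^2=1-\alpha$, and $\varphi=\frac{1+\sqrt5}{2}=1/\alpha$.

**Definition (Fibonacci Hamiltonian).** For a coupling constant $\lambda>0$ and a phase $\omega\in\mathbb T=\mathbb R/\mathbb Z$, it is the operator on $\ell^2(\mathbb Z)$
$$(H_{\lambda,\omega}\psi)(n)=\psi(n+1)+\psi(n-1)+\lambda\,\chi_{[1-\alpha,1)}(n\alpha+\omega \bmod 1)\,\psi(n).\tag{1}$$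

The potential takes only the values $0$ and $\lambda$. Write $v_n=\chi_{[1-\alpha,1)}(n\alpha\bmod 1)$ for the pattern at $\omega=0$.

*Example.* The fractional parts of $\alpha,2\alpha,\dots,5\alpha$ are approximately $0.618,\ 0.236,\ 0.854,\ 0.472,\ 0.090$, and $1-\alpha\approx0.382$. So $v_1\cdots v_5=10110$.

The operator $\psi(n+1)+\psi(n-1)$ has spectrum $[-2,2]$ and the potential lies in $[0,\lambda]$, so the spectrum of $H_{\lambda,\omega}$ lies in $[-2,2+\lambda]$. The same holds for every finite truncation of $H_{\lambda,\omega}$.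

**Definition (density of states measure).** $\nu_\lambda$ is the Borel probability measure on $\mathbb R$ with
$$\int g\,d\nu_\lambda=\int_{\mathbb T}\langle \delta_0, g(H_{\lambda,\omega})\delta_0\rangle\,d\omega\qquad\text{for bounded continuous } g.\tag{2}$$

*Example.* Since all spectra lie in a fixed compact interval, we may test with polynomials. For $g(E)=E$ the matrix element is $\lambda\chi_{[1-\alpha,1)}(\omega)$, so the mean of $\nu_\lambda$ is $\lambda\alpha$. For $g(E)=E^2$ it is $\|H\delta_0\|^2=2+\lambda^2\chi_{[1-\alpha,1)}(\omega)$, so the second moment is $2+\lambda^2\alpha$.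

*Example ($\lambda=0$).* The definition makes sense for $\lambda=0$ too. By Fourier series $\int g\,d\nu_0=\int_0^1g(2\cos2\pi t)\,dt$, so $\nu_0$ has density $\frac1{\pi\sqrt{4-E^2}}$ on $(-2,2)$.

**Definition (exact dimension).** $\nu_\lambda$ is of exact dimension $d$ if for $\nu_\lambda$-almost every $E$
$$\lim_{\varepsilon\downarrow0}\frac{\log \nu_\lambda(E-\varepsilon,E+\varepsilon)}{\log\varepsilon}=d .\tag{3}$$
Such a $d$, when it exists, is unique. The definition applies to any Borel probability measure on $\mathbb R$.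

*Examples.* The measure $\nu_0$ has a positive continuous density on $(-2,2)$, so it is of exact dimension $1$. A point mass is of exact dimension $0$. The Cantor measure $\mu$ on the middle-thirds set is of exact dimension $\log2/\log3$. To check this, let $E$ be in the Cantor set and $3^{-n-1}\le\varepsilon<3^{-n}$. The level-$(n+2)$ interval containing $E$ has length $3^{-n-2}<\varepsilon$, so $\mu(E-\varepsilon,E+\varepsilon)\ge2^{-n-2}$. Gaps between level-$n$ intervals have length at least $3^{-n}$, so an interval of length less than $2\cdot3^{-n}$ meets at most two level-$n$ intervals, and $\mu(E-\varepsilon,E+\varepsilon)\le2\cdot2^{-n}$. Taking logarithms gives the limit.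

## 2. Words, transfer matrices and traces

**Definition (standard words).** Let $a_1,a_2,\dots\ge1$ be integers. The standard Sturmian words are $s_0=0$, $s_1=1$, $s_{k+1}=s_k^{a_k}s_{k-1}$. The Fibonacci words are the case $a_k=1$ for all $k$. For them we write $F_k=|s_k|$, so $F_0=F_1=1$, $F_2=2$, $F_3=3$, and $F_{k+1}=F_k+F_{k-1}$.

*Examples.* Fibonacci: $s_2=10$, $s_3=101$, $s_4=10110$. The last one is the word $v_1\cdots v_5$ computed above, which is no accident (Lemma 8). With $a_1=2$, $a_2=1$: $s_2=110$, $s_3=1101$.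

**Definition (transfer matrices).** Put $T(z)=\begin{pmatrix}z&-1\\1&0\end{pmatrix}\in SL_2$. A solution of $u_{n+1}+u_{n-1}+V_nu_n=Eu_n$ satisfies $(u_{n+1},u_n)^{\top}=T(E-V_n)(u_n,u_{n-1})^{\top}$. The transfer matrix over a word $V_1\cdots V_N$ is $T(E-V_N)\cdots T(E-V_1)$: the leftmost letter acts first.

By induction on $N$, its upper left entry is monic of degree $N$ in $E$ and its lower right entry has degree at most $N-2$, so its trace is monic of degree $N$. With
$$x=E-\lambda,\qquad y=E,$$
the letter $1$ of the word $\lambda s_k$ contributes $T(x)$ and the letter $0$ contributes $T(y)$. So in the Fibonacci case the transfer matrix $M_k$ over $\lambda s_k$ is given by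
$$M_0=T(y),\qquad M_1=T(x),\qquad M_{k+1}=M_{k-1}M_k .$$
Put $p_k=t_k=t_k(E,\lambda)=\operatorname{tr}M_k$, monic in $E$ of degree $F_k$.

**Trace recursion.** For $Y\in SL_2$, Cayley–Hamilton says $Y+Y^{-1}=(\operatorname{tr}Y)1$, hence $\operatorname{tr}XY+\operatorname{tr}XY^{-1}=\operatorname{tr}X\operatorname{tr}Y$. Extend the sequence by $M_{-1}:=M_1M_0^{-1}$. Then $M_jM_{j-1}^{-1}=M_{j-2}$ for $j\ge1$. Since $T(y)^{-1}=\begin{pmatrix}0&1\\-1&y\end{pmatrix}$, we get
$$T(x)T(y)^{-1}=\begin{pmatrix}1&x-y\\0&1\end{pmatrix},\tag{4}$$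
so $t_{-1}=2$. For $j\ge1$,
$$t_{j+1}=t_jt_{j-1}-t_{j-2},\qquad t_j^2+t_{j-1}^2+t_{j-2}^2-t_jt_{j-1}t_{j-2}=4+\lambda^2 .\tag{5}$$
The first identity is $\operatorname{tr}M_jM_{j-1}=t_jt_{j-1}-\operatorname{tr}M_jM_{j-1}^{-1}$. For the second, $t_{j+1}$ and $t_{j-2}$ have sum $t_jt_{j-1}$, so they give the same value of $z^2-t_jt_{j-1}z$. Hence the expression does not change when $j$ increases by one, and for $j=1$ it is $x^2+y^2+4-2xy=4+(x-y)^2=4+\lambda^2$.

*Examples.* $t_2=xy-2$ and $t_3=t_2t_1-t_0=x^2y-2x-y$. For $\lambda=0$ and $E=2\cos\theta$, the matrix $T(E)$ has eigenvalues $e^{\pm i\theta}$, so the trace over a word of length $N$ is $2\cos N\theta$. Its $E$-derivative is $N\sin N\theta/\sin\theta$, which vanishes exactly at $\theta=\pi i/N$, $1\le i\le N-1$. All critical values are $\pm2$.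

## 3. Is $\lambda\mapsto d_\lambda$ monotone?

Damanik and Gorodetski (2012) showed: there exists $0<\lambda_0\le\infty$ such that for every $\lambda\in(0,\lambda_0)$ there is $d_\lambda\in(0,1)$ for which $\nu_\lambda$ is of exact dimension $d_\lambda$. Moreover, on $(0,\lambda_0)$ the function $\lambda\mapsto d_\lambda$ is $C^\infty$ (in fact analytic), and $\lim_{\lambda\downarrow0}d_\lambda=1$.

Let $\lambda_0^*\in(0,\infty]$ be the supremum of all $\lambda_0>0$ such that for every $\lambda\in(0,\lambda_0)$ the measure $\nu_\lambda$ is of exact dimension $d_\lambda$ for some $d_\lambda\in(0,1)$. Then $d_\lambda$ is defined on all of $(0,\lambda_0^*)$. The conjecture, from Damanik, Gorodetski and Solomyak, "Absolutely Continuous Convolutions of Singular Measures and an Application to the Square Fibonacci Hamiltonian", arXiv:1306.4284 (2013), is that $d_\lambda$ is a monotone function of $\lambda$ on the entire interval $(0,\lambda_0^*)$. This would show what the domain $\{(\lambda_1,\lambda_2):d_{\lambda_1}+d_{\lambda_2}>1\}$ looks like. In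 plain words: does turning up the coupling always make the measure thinner? The answer is yes.

**Theorem 1.** If $\lambda_1<\lambda_2$ lie in $(0,\lambda_0^*)$, then $d_{\lambda_1}\ge d_{\lambda_2}$. Consequently, if $\lambda_1,\lambda_2\in(0,\lambda_0^*)$, $d_{\lambda_1}+d_{\lambda_2}>1$ and $0<\lambda_i'\le\lambda_i$, then $d_{\lambda_1'}+d_{\lambda_2'}>1$.

The only information about $\nu_\lambda$ we shall use is that it is of exact dimension $d_\lambda>0$.

## 4. Zeros versus critical points: how to read off the dimension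

**Bands.** Approximate the potential by the periodic one with period word $\lambda s_k$. Its spectrum is $\{|p_k|\le2\}$, which consists of $F_k$ bands, one around each zero $E_j$ of $p_k$. In Section 6 we shall see that a band has length comparable to $1/|p_k'(E_j)|$. On average a band should carry $\nu_\lambda$-mass $1/F_k$. If $\nu_\lambda$ has exact dimension $d$, a typical band then satisfies $F_k^{-1}\approx|p_k'(E_j)|^{-d}$. This is a heuristic, but it says what to aim for: $\log|p_k'(E_j)|\approx\frac1d\log F_k$ for most $j$.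

**The band-by-band attempt.** The natural plan is to prove that each $|p_k'(E_j)|$ increases with $\lambda$. Differentiate along the zero $E_j(\lambda)$, where $\frac{dE_j}{d\lambda}=-\partial_\lambda p/\partial_Ep$:
$$\frac{d}{d\lambda}\,\partial_Ep(E_j(\lambda),\lambda)=\partial_\lambda\partial_Ep-\partial_E^2p\;\frac{\partial_\lambda p}{\partial_Ep}.$$
Here the plan stalls: two terms containing second derivatives compete, and neither has a visible sign.

**Averaging first.** We do not need each zero, only the sum of $\log|p_k'(E_j)|$. Let $p$ be monic of degree $N$ with zeros $E_j$ and critical points $\xi_i$. Then $p'=N\prod_i(E-\xi_i)$, and multiplying over all zeros gives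
$$\prod_j|p'(E_j)|=N^N\prod_{j,i}|E_j-\xi_i|=N^N\prod_i|p(\xi_i)|.\tag{6}$$
The product over zeros is a product of critical values. Critical values are much better to differentiate: since $\partial_Ep=0$ at $\xi_i$,
$$\frac{d}{d\lambda}\,p(\xi_i(\lambda),\lambda)=\partial_\lambda p(\xi_i(\lambda),\lambda),$$
with no term from the motion of $\xi_i$. So the proof splits into two statements.

**Theorem 2.** Let $a_1,a_2,\dots\ge1$ be integers, $s_0=0$, $s_1=1$, $s_{k+1}=s_k^{a_k}s_{k-1}$. Let $k\ge 1$ be such that $N=|s_k|\ge3$, and let $p_k(E,\lambda)$ be the trace of the transfer matrix over $\lambda s_k$. For every $\lambda\in\mathbb R$ the polynomial $p_k(\cdot,\lambda)$ has exactly $N-1$ critical points $\xi_1(\lambda)<\dots<\xi_{N-1}(\lambda)$, all real and simple. Each $\lambda\mapsto|p_k(\xi_i(\lambda),\lambda)|$ is strictly increasing on $[0,\infty)$, with value $2$ at $\lambda=0$.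

**Theorem 3.** In the Fibonacci case, if $\lambda>0$ and $\nu_\lambda$ has exact dimension $d>0$, then
$$\frac1d=1+\lim_{k\to\infty}\frac1{F_k\log F_k}\sum_{i=1}^{F_k-1}\log|p_k(\xi_i(\lambda),\lambda)| .\tag{7}$$

As a sanity check, at $\lambda=0$ (outside the hypotheses) every $|p_k(\xi_i)|$ is $2$, the sum is $(F_k-1)\log2$, the limit in (7) is $0$, and the formula returns $d=1$, as it should.

**Deduction of Theorem 1 from Theorems 2 and 3.** By Theorem 2 with all $a_k=1$, for each $k\ge3$ the quantity under the limit in (7) is strictly increasing in $\lambda>0$. A limit of increasing functions is non-decreasing, so $1/d_\lambda$ is non-decreasing on $(0,\lambda_0^*)$. For the second assertion, $d_{\lambda_1'}+d_{\lambda_2'}\ge d_{\lambda_1}+d_{\lambda_2}>1$. $\square$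

## 5. Periods two and three by hand, and why the word matters

**Period two.** $p_2=E(E-\lambda)-2$ has critical point $\lambda/2$ and critical value $-(2+\lambda^2/4)$. Its modulus is increasing.

**Period three.** $p_3=(E-\lambda)^2E-2(E-\lambda)-E=E^3-2\lambda E^2+(\lambda^2-3)E+2\lambda$. Put $E=u+\frac{2\lambda}3$ and $\tau=\lambda/3$. Completing the cube gives
$$p_3=u^3-3(1+\tau^2)u+2\tau^3 .$$
The critical points are $u=\pm\sqrt{1+\tau^2}$, and the moduli of the critical values are $2\big((1+\tau^2)^{3/2}\mp\tau^3\big)$. Their $\tau$-derivatives are $6\tau\big(\sqrt{1+\tau^2}\mp\tau\big)>0$ for $\tau>0$. Both increase from $2$.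

**The same in two variables.** A better way to see this, one which will generalize, is to work in $x=E-\lambda$, $y=E$. If $\partial_Ep=0$ and $\partial_\lambda p=0$ at the same point, then that point is a critical point of the two-variable polynomial. For $P=xy-2$, $\nabla P=(y,x)$ vanishes only at $(0,0)$. For $P=x^2y-2x-y$, $\nabla P=(2xy-2,\ x^2-1)$ vanishes only at $\pm(1,1)$. In both cases the critical points lie on the diagonal $x=y$, that is, at $\lambda=0$.

**No general perturbation argument can do it.** Let $p(E;V_1,\dots,V_N)$ be the trace for a general word. It depends only on the differences $E-V_n$, so $\partial_Ep=-\sum_n\partial_{V_n}p$. At a critical point all the numbers $\partial_{V_n}p$ add up to $0$, so they cannot all have the same strict sign, while $\partial_\lambda p$ is the partial sum over the positions of the letter $1$. Term-by-term positivity is hopeless. In fact the statement is false for general words. Over the word $1010$ the trace is $\operatorname{tr}\big((T(y)T(x))^2\big)=t^2-2$ with $t=xy-2=E(E-\lambda)-2$.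 At the two zeros of $t$ it has a critical point with value $-2$, for every $\lambda$. So the proof must use the structure of the words $s_k$. Here is the feature that $1010$ lacks: one can recover the two letters $T(x),T(y)$ as words in the pair $(M_k,M_{k-1})$, and these words have a definite sign pattern.

## 6. Zeros, laps and discs for the trace polynomial

The aim of this section is a toolbox valid for the trace $p$ of the transfer matrix over any real word $V_1\cdots V_N$ with $N\ge3$.

**Lemma 4 (Floquet formula).** For $\theta\in\mathbb R$ let $D^\theta$ be the $N\times N$ Hermitian matrix with diagonal $V_1,\dots,V_N$, entries $1$ next to the diagonal, and corner entries $e^{\pm i\theta}$. Then $\det(E-D^\theta)=p(E)-2\cos\theta$.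

*Proof.* Expand over permutations. If a permutation uses exactly one of the two corners, the cycle through that corner can return only by unit steps across all indices, so it is one of the two $N$-cycles. These contribute $(-1)^{N-1}(-1)^Ne^{\pm i\theta}=-e^{\pm i\theta}$. A permutation that uses both corners contains the factor $e^{i\theta}e^{-i\theta}=1$. Hence $\det(E-D^\theta)=q(E)-2\cos\theta$ with $q$ independent of $\theta$.

Now $E\in\mathbb C$ is an eigenvalue of $D^\theta$ if and only if the difference equation with the $N$-periodic potential has a nontrivial solution with $u_{n+N}=e^{i\theta}u_n$ for all $n$ (or $e^{-i\theta}$, according to the corner convention). This holds if and only if $e^{\pm i\theta}$ is an eigenvalue of the monodromy matrix, which has determinant $1$, that is, if and only if $p(E)=2\cos\theta$. So whenever $p(E)=2\cos\theta$ we also have $q(E)=2\cos\theta$, and $q=p$ on $\bigcup_\theta\{p=2\cos\theta\}$. This set is infinite, since different values of $\cos\theta$ give different $E$. Hence $q=p$. $\square$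

**Lemma 5.** For $c\in[-2,2]$ all zeros of $p-c$ are real, and for $|c|<2$ they are simple. Let $E_1<\dots<E_N$ be the zeros of $p$. Then $p'$ has exactly one zero $\xi_i$ in each $(E_i,E_{i+1})$, these are all its zeros, they are simple, $|p(\xi_i)|\ge2$, and (6) holds.

*Proof.* The zeros of $p-2\cos\theta$ are eigenvalues of a Hermitian matrix, hence real. Suppose $|c_0|<2$ and $p-c_0$ had a zero $E_0$ of multiplicity $m\ge2$. Near $E_0$ we have $p-c_0\approx A(E-E_0)^m$ with $A\neq 0$ real, so for real $c$ near $c_0$ the polynomial $p-c$ has $m$ zeros close to the $m$-th roots of $(c-c_0)/A$, shifted by $E_0$. For $m\ge3$ some are non-real. For $m=2$ they are non-real when $(c-c_0)/A<0$. Since $|c|<2$ for $c$ close to $c_0$, this is a contradiction. So $p$ has $N$ simple real zeros, and Rolle gives one zero of $p'$ in each of the $N-1$ gaps. As $\deg p'=N-1$, there are no others and all are simple. If $|p(\xi_i)|<2$, then $p-p(\xi_i)$ would have a multiple zero, which was just excluded. Identity (6) was derived in Section 4 for every monic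 $p$ of degree $N$. $\square$

**Definition (laps).** With $\xi_0=-\infty$, $\xi_N=+\infty$, the laps of $p$ are $Q_j=(\xi_{j-1},\xi_j]$ for $j<N$ and $Q_N=(\xi_{N-1},\infty)$. They partition $\mathbb R$, $E_j\in Q_j$, and $p$ is monotone on each.

*Example.* For $p_3$ with $\lambda=0$, $p=E^3-3E$, the laps are $(-\infty,-1]$, $(-1,1]$, $(1,\infty)$, around the zeros $-\sqrt3,0,\sqrt3$.

**Lemma 6.** (a) For $E\in Q_j$: $|E-E_j|\le e\,|p(E)|/|p'(E_j)|$, with $e=2.718\ldots$

(b) For $E\in Q_j$: $|p'(E)|\le|p'(E_j)|\,(|p(E)|+2)/2$.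

(c) The discs $D(E_j,r_j)$, $r_j=\frac1{2|p'(E_j)|}$, are pairwise disjoint.

(d) If all $V_n\in[0,\lambda]$, then all $E_j\in[-2,2+\lambda]$ and $|p'(E_j)|\ge\frac1{2(4+\lambda)}$.

*Proof.* **Reduction for (a) and (b).** The case $E=E_j$ is trivial. Replacing $p(E)$ by $\pm p(\pm E)$ preserves everything used below, and only that $E$ lies in the closed lap is used. So assume $p'(E_j)>0$ and $E=E_j+h$, $h>0$. Then $E\le\xi_j<E_{j+1}$ if $j<N$, and on $(E_j,E]$ we have $p>0$ and $p'\ge0$.

**Part (a): compare $p$ with its tangent line at $E_j$.** We have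
$$0\le\frac{p'(E)}{p(E)}=\frac1h+\sum_{i\ne j}\frac1{E-E_i},\qquad\text{i.e.}\qquad\sum_{i\ne j}\frac1{E_i-E}\le\frac1h .$$
Also $p(E)=p'(E_j)\,h\prod_{i\ne j}\frac{E-E_i}{E_j-E_i}$. The inverse factors $\frac{E_j-E_i}{E-E_i}=1+\frac h{E_i-E}$ are positive, because $E$ and $E_j$ lie on the same side of $E_i$. By $1+z\le e^z$ their product is at most $\exp\big(h\sum_{i\ne j}\frac1{E_i-E}\big)\le e$. Hence $p(E)\ge p'(E_j)h/e$.

**Part (b): a decreasing logarithmic derivative.** By Lemma 5 the polynomial $p+2$ has only real zeros $\eta_i$, and it is positive on $[E_j,E]$. So there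
$$\Big(\frac{p'}{p+2}\Big)'=-\sum_i\frac1{(\,\cdot\,-\eta_i)^2}<0,$$
and $\frac{p'(E)}{p(E)+2}\le\frac{p'(E_j)}{2}$.

**Part (c): inverse branches.** All critical points of $p$ in $\mathbb C$ are the $\xi_i$, with critical values of modulus at least $2$. So $p:p^{-1}(D(0,2))\to D(0,2)$ is a proper local homeomorphism, hence a covering of a simply connected set. Thus $p^{-1}(D(0,2))$ has $N$ disjoint components, each mapped conformally onto $D(0,2)$ and each containing exactly one $E_j$. The inverse branch $\psi_j$ is univalent on $D(0,2)$ with $\psi_j(0)=E_j$ and $|\psi_j'(0)|=1/|p'(E_j)|$. Koebe's $\frac14$-theorem says that its image contains the disc of radius $\frac14\cdot2\cdot|\psi_j'(0)|=r_j$ around $E_j$. Images of different branches are disjoint.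

**Part (d): a crude lower bound.** The $E_j$ are the eigenvalues of $D^{\pi/2}$, which is a diagonal matrix with entries in $[0,\lambda]$ plus a Hermitian matrix of norm at most $2$. By (c), $r_j$ is at most the distance from $E_j$ to another zero, so $r_j\le4+\lambda$. $\square$

This also justifies the remark on bands: by (c) the band around $E_j$, the closure of $\psi_j((-2,2))$, contains $(E_j-r_j,E_j+r_j)$, because a real point of the image of $\psi_j$ has a real value under $p$. By (a), which also holds on the closed lap, the band lies within $2e/|p'(E_j)|$ of $E_j$.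

## 7. Critical values grow: proof of Theorem 2

**Fricke's theorem.** The trace of any word in $A^{\pm1},B^{\pm1}$, with $A,B\in SL_2(\mathbb C)$, is an integer polynomial in $\operatorname{tr}A,\operatorname{tr}B,\operatorname{tr}AB$. For instance $A^2=(\operatorname{tr}A)A-1$ gives $\operatorname{tr}A^2B=\operatorname{tr}A\operatorname{tr}AB-\operatorname{tr}B$. Since $\operatorname{tr}AB=\operatorname{tr}A\operatorname{tr}B-\operatorname{tr}AB^{-1}$, it is also an integer polynomial in
$$(a,b,c)=(\operatorname{tr}A,\operatorname{tr}B,\operatorname{tr}AB^{-1}).$$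
Moreover $(A,B)\mapsto(a,b,c)$ maps $SL_2(\mathbb C)^2$ onto $\mathbb C^3$: take $A=T(a)$ and $B=\begin{pmatrix}0&r\\-1/r&b\end{pmatrix}$. Then $AB^{-1}=\begin{pmatrix}a&-1\\1&0\end{pmatrix}\begin{pmatrix}b&-r\\1/r&0\end{pmatrix}$ has trace $ab-r-1/r$, and $r\ne0$ can be chosen with $r+1/r=ab-c$.

**Lemma 7.** Let $W_0=T(y)$, $W_1=T(x)$, $W_{j+1}=W_{j-1}W_j^{a_j}$, and $k\ge1$. Then $P(x,y)=\operatorname{tr}W_k$ has no critical point $(x_0,y_0)\in\mathbb R^2$ with $x_0\ne y_0$.

*Proof.* **Step 1: add a third variable in which there are no critical points.** For general $(A,B)\in SL_2(\mathbb C)^2$ put $W_0=B$, $W_1=A$, $W_{j+1}=W_{j-1}W_j^{a_j}$. By Fricke,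
$$\Theta:(a,b,c)\mapsto(\operatorname{tr}W_k,\ \operatorname{tr}W_{k-1},\ \operatorname{tr}W_kW_{k-1}^{-1})$$
is an integer polynomial map. Since $W_{j-1}=W_{j+1}W_j^{-a_j}$, we can run the recursion backwards: $A$ and $B$ are words in $W_k,W_{k-1}$, and $(A,B)\mapsto(W_k,W_{k-1})$ is a bijection of $SL_2(\mathbb C)^2$. So Fricke applied to the pair $(W_k,W_{k-1})$ gives an integer polynomial map $\Psi$ with $(a,b,c)=\Psi(\Theta(a,b,c))$. As the pairs $(A,B)$ realize all triples in $\mathbb C^3$, and so do the pairs $(W_k,W_{k-1})$, we get $\Psi\circ\Theta=\Theta\circ\Psi=\mathrm{id}$. Hence $\Theta$ restricts to a diffeomorphism of $\mathbb R^3$, and its first component $f$ satisfies $df\ne0$ everywhere.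

*Example.* In the Fibonacci case with $k=3$: $\operatorname{tr}W_2=ab-c$, $W_3W_2^{-1}$ has the same trace as $W_1=A$, and $f=\operatorname{tr}W_3=a(ab-c)-b$. So $\Theta(a,b,c)=(a^2b-ac-b,\ ab-c,\ a)$, and from $(u,v,w)=\Theta(a,b,c)$ one recovers $a=w$, $b=wv-u$, $c=w(wv-u)-v$.

**Step 2: what a critical point of $P$ would mean.** By (4), $P(x,y)=f(x,y,2)$. Suppose $\nabla P(x_0,y_0)=0$ with $x_0\ne y_0$. Then $\partial_af=\partial_bf=0$ at $(x_0,y_0,2)$, and since $df\ne0$,
$$df=\beta\,dc,\qquad\beta\ne0,\qquad\text{at }(x_0,y_0,2).\tag{8}$$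
So to first order, any deformation of the pair $(T(x_0),T(y_0))$ that keeps $\operatorname{tr}W_k$ fixed must keep $c=\operatorname{tr}AB^{-1}$ fixed. We now contradict this with a cheap family of deformations: those that keep the whole matrix $W_k$ fixed.

**Step 3: the deformations.** Let $W=W_k$ and $R=W_{k-1}$ at $(A,B)=(T(x_0),T(y_0))$. For $\xi\in\mathfrak{sl}_2(\mathbb R)$ keep $W$ and replace $R$ by $Re^{s\xi}$. Let $(A_s,B_s)$ be the corresponding pair, obtained from the words expressing $A,B$ in $W_k,W_{k-1}$. Along this curve $f=\operatorname{tr}W_k$ is constant, so (8) gives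
$$\tfrac{d}{ds}\Big|_{s=0}\operatorname{tr}(A_sB_s^{-1})=0\qquad\text{for every }\xi\in\mathfrak{sl}_2(\mathbb R).\tag{9}$$

**Step 4: the sign pattern of the word $AB^{-1}$.** Start from $W_k=W$, $W_{k-1}=R$ and use $W_{j-1}=W_{j+1}W_j^{-a_j}$. Claim: $W_j$ is a positive word in the letters $\{W,R^{-1}\}$ if $j\equiv k$ mod $2$, and a positive word in $\{W^{-1},R\}$ otherwise. This holds for $j=k,k-1$. In the step from $j+1,j$ to $j-1$, the inverse of $W_j$ is a positive word in the alphabet of $W_{j+1}$, so the product $W_{j+1}W_j^{-a_j}$ is too. Now $1$ and $0$ have opposite parity, so $W_1$ and $W_0^{-1}$ are positive words in the same alphabet. Hence $AB^{-1}=W_1W_0^{-1}$ is a positive word in $\{W,R^{-1}\}$ or in $\{W^{-1},R\}$, and all letters $R^{\pm1}$ in it have the same exponent $\sigma\in\{\pm1\}$. There is at least one: the number $n_j$ of letters $R^{\pm1}$ in $W_j$ satisfies $n_k=0$, $n_{k-1}=1$, $n_{j-1}=n_{j+1}+a_jn_j$, so $n=n_0+n_1\ge1$.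

*Example.* Fibonacci, $k=3$: $W_1=WR^{-1}$, $W_0=RW_1^{-1}=R^2W^{-1}$, and $AB^{-1}=WR^{-1}WR^{-2}$, with $n=3$ and $\sigma=-1$.

**Step 5: the derivative is a sum of nilpotents in one half-cone.** Differentiate $\operatorname{tr}(A_sB_s^{-1})$ letter by letter. An occurrence $XRY$ contributes $\operatorname{tr}(XR\xi Y)=\operatorname{tr}(\xi\,YXR)$. An occurrence $XR^{-1}Y$ contributes, since $(Re^{s\xi})^{-1}=e^{-s\xi}R^{-1}$, the number $-\operatorname{tr}(X\xi R^{-1}Y)=-\operatorname{tr}(\xi\,R^{-1}YX)$. In both cases this is $\sigma\operatorname{tr}(\xi U_\nu)$, where $U_\nu$ is a cyclic rotation of the word $AB^{-1}$, hence $U_\nu=g_\nu(AB^{-1})g_\nu^{-1}$ with $g_\nu\in SL_2(\mathbb R)$. The index $\nu$ runs over the $n$ occurrences. By (4), at $s=0$,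
$$AB^{-1}=1+\mu L,\qquad\mu=x_0-y_0\ne0,\qquad L=\begin{pmatrix}0&1\\0&0\end{pmatrix}.$$
Writing $a_\nu,c_\nu$ for the entries of the first column of $g_\nu$, a direct multiplication gives
$$g_\nu Lg_\nu^{-1}=\begin{pmatrix}-a_\nu c_\nu&a_\nu^2\\-c_\nu^2&a_\nu c_\nu\end{pmatrix}.$$
Since $\operatorname{tr}\xi=0$, the identity parts drop out, and the derivative in (9) equals $\sigma\mu\operatorname{tr}(\xi S)$ with
$$S=\sum_\nu g_\nu Lg_\nu^{-1}=\begin{pmatrix}*&\sum_\nu a_\nu^2\\-\sum_\nu c_\nu^2&*\end{pmatrix}\in\mathfrak{sl}_2(\mathbb R).$$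
There is at least one $\nu$, and $(a_\nu,c_\nu)\ne(0,0)$ for each, so there is no cancellation: $S\ne0$. Take $\xi=S^{\top}\in\mathfrak{sl}_2(\mathbb R)$. Then $\operatorname{tr}(\xi S)=\operatorname{tr}(S^{\top}S)>0$, which contradicts (9). $\square$

Note where each hypothesis entered: $x_0\ne y_0$ gives $\mu\ne0$, and the common exponent $\sigma$ keeps all nilpotents on the same side.

*Proof of Theorem 2.* The statements on critical points are in Lemma 5. The $\xi_i(\lambda)$ are simple zeros of $\partial_Ep_k$ that never collide, so they are real-analytic in $\lambda$. Put $h_i(\lambda)=p_k(\xi_i(\lambda),\lambda)$, so that $h_i'(\lambda)=\partial_\lambda p_k(\xi_i(\lambda),\lambda)$. If $h_i'(\lambda)=0$ with $\lambda\ne0$, both partial derivatives of $p_k(E,\lambda)$ vanish at $(\xi_i,\lambda)$. Under the invertible linear change of variables $x=E-\lambda$, $y=E$, the polynomial $P$ has a critical point at $x=\xi_i-\lambda\ne y=\xi_i$, contradicting Lemma 7. So $h_i'\ne0$ on $(0,\infty)$, and $h_i$ is strictly monotone on $[0,\infty)$.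 As $|h_i|\ge2$ by Lemma 5, $h_i$ has constant sign, so $|h_i|$ is strictly monotone on $[0,\infty)$. At $\lambda=0$ we found $p_k(2\cos\theta,0)=2\cos N\theta$, with critical values $\pm2$. So $|h_i(0)|=2\le|h_i(\lambda)|$, and $|h_i|$ is strictly increasing. $\square$

## 8. Counting zeros with bounded error

From here on we are in the Fibonacci case, with $\lambda>0$ fixed and $\nu=\nu_\lambda$ of exact dimension $d>0$. At an atom the limit in (3) would be $0$, and an atom has positive measure, so $\nu$ has no atoms. Let $\Sigma=\operatorname{supp}\nu\subset[-2,2+\lambda]$, let $\mathcal N(E)=\nu((-\infty,E])$, a continuous function, and let $Z_k(J)$ be the number of zeros of $p_k$ in $J$.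

We must compare $Z_k(J)$ with $F_k\nu(J)$. The soft fact that $Z_k(J)/F_k\to\nu(J)$ for a fixed interval will not do: we shall use many intervals at once, and they shrink with $k$. We need an error bounded by an absolute constant. It comes from the concatenation $s_{k+1}=s_ks_{k-1}$, once we know that the operator $H_{\lambda,0}$ really sees these words.

**Lemma 8.** For $k\ge1$ the potential of $H_{\lambda,0}$ on $\{1,\dots,F_k\}$ is $\lambda s_k$.

*Proof.* We have $v_n=\lfloor(n+1)\alpha\rfloor-\lfloor n\alpha\rfloor$. By Section 1, $v_1\cdots v_5=10110=s_4$, and $s_1,s_2,s_3$ are prefixes of $s_4$. This settles $k\le4$.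

**Step 1: how well $F_k$ approximates.** For $k\ge1$, $F_k\alpha-F_{k-1}=(-1)^k\alpha^{k+1}$. Indeed $\alpha-1=-\alpha^2$, $2\alpha-1=\alpha^3$, and the sum of the right sides for $k$ and $k-1$ is $(-1)^{k-1}\alpha^k(1-\alpha)=(-1)^{k+1}\alpha^{k+2}$.

**Step 2: no smaller integer does better.** For $k\ge2$ and $1\le j<F_k$ the distance $\|j\alpha\|$ from $j\alpha$ to $\mathbb Z$ is at least $\alpha^k$. This is the law of best approximation, and here is the argument. Let $m\in\mathbb Z$. The vectors $(F_k,F_{k-1})$ and $(F_{k-1},F_{k-2})$ have determinant $\pm1$, so $(j,m)=u(F_k,F_{k-1})+w(F_{k-1},F_{k-2})$ with integers $u,w$. Here $w\ne0$, since $F_k\nmid j$. By Step 1, $j\alpha-m=u(-1)^k\alpha^{k+1}+w(-1)^{k-1}\alpha^k$. If $u=0$, then $|j\alpha-m|=|w|\alpha^k\ge\alpha^k$. If $u\ne0$, then $u,w$ have opposite signs, because $0<j<F_k$. The two terms then have the same sign, and again $|j\alpha-m|\ge\alpha^k$.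

**Step 3: induction.** Let $k\ge4$ and assume the claim for indices $\le k$. Since $F_{k-2}\ge2$, we have $F_{k-1}+1<F_k$. For $1\le j\le F_{k-1}+1$ Step 2 gives $\|j\alpha\|\ge\alpha^k>\alpha^{k+1}$, so $\lfloor j\alpha+(-1)^k\alpha^{k+1}\rfloor=\lfloor j\alpha\rfloor$. By Step 1 this says $\lfloor(j+F_k)\alpha\rfloor=\lfloor j\alpha\rfloor+F_{k-1}$. Taking $j=n$ and $j=n+1$ gives $v_{n+F_k}=v_n$ for $1\le n\le F_{k-1}$, and $v_1\cdots v_{F_{k+1}}=s_ks_{k-1}=s_{k+1}$. $\square$

**Lemma 9.** For every interval $J$ and every $k\ge3$: $|Z_k(J)-F_k\nu(J)|\le C_0:=12$.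

*Proof.* Let $D_k$ be the restriction of $H_{\lambda,0}$ to $\{1,\dots,F_k\}$ for $k\ge1$, and $D_0=(0)$, which has the word $s_0$. For $E\in\mathbb R$ let $n_k=n_k(E)$ be the number of eigenvalues of $D_k$ that are $\le E$.

**Step 1: the soft limit $n_k/F_k\to\mathcal N(E)$.** Let $g$ be a polynomial and $f(\omega)=\langle\delta_0,g(H_{\lambda,\omega})\delta_0\rangle$. It depends on finitely many values of the potential, so it is a finite step function on arcs, hence Riemann integrable. Shifting by $m$ sites shows $\langle\delta_m,g(H_{\lambda,0})\delta_m\rangle=f(m\alpha)$. Only $O(\deg g)$ diagonal entries of $g(D_k)$ differ from those of $g(H_{\lambda,0})$, and all of them are bounded. So, by Weyl equidistribution,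
$$\frac1{F_k}\operatorname{Tr}g(D_k)=\frac1{F_k}\sum_{m=1}^{F_k}f(m\alpha)+O(1/F_k)\longrightarrow\int f\,d\omega=\int g\,d\nu .$$
All spectra lie in $[-2,2+\lambda]$, so by Weierstrass approximation the normalized eigenvalue counting measures of $D_k$ converge weakly to $\nu$. As $\mathcal N$ is continuous, $n_k/F_k\to\mathcal N(E)$ for every $E$.

**Step 2: a recursion with bounded error.** Let $k\ge1$. By Lemma 8, $D_{k+1}$ carries the word $s_ks_{k-1}$, so it differs from $D_k\oplus D_{k-1}$ only by the two entries $1$ that couple the blocks. This difference has exactly two nonzero eigenvalues, $1$ and $-1$. By Weyl's interlacing inequalities, adding a rank-one non-negative matrix lowers the number of eigenvalues $\le E$ by $0$ or $1$, and subtracting one raises it by $0$ or $1$. Hence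
$$n_{k+1}=n_k+n_{k-1}+e_k,\qquad|e_k|\le1 .$$

**Step 3: the soft limit kills the growing mode.** Let $y_k=n_k-F_k\mathcal N(E)$. Then $y_{k+1}=y_k+y_{k-1}+e_k$, and a priori the errors could grow like $\varphi^k$. Put $A_k=y_k+\varphi^{-1}y_{k-1}$ for $k\ge1$. Since $1+\varphi^{-1}=\varphi$, we get $A_{k+1}=\varphi A_k+e_k$. By Step 1, $y_k=o(F_k)$, so $A_k\varphi^{-k}\to0$. Solving backwards, $A_k=\varphi^{-1}(A_{k+1}-e_k)$, and iterating,
$$A_k=-\sum_{i\ge0}\varphi^{-i-1}e_{k+i},\qquad|A_k|\le\frac1{\varphi-1}=\varphi .$$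
From $y_k=A_k-\varphi^{-1}y_{k-1}$ and $|y_0|\le1$ we get by induction $|y_k|\le\varphi/(1-\varphi^{-1})=\varphi^3<5$.

**Step 4: from $D_k$ to $p_k$.** For $k\ge3$ the zeros of $p_k$ are, by Lemma 4, the eigenvalues of $D^{\pi/2}$, which differs from $D_k$ by the corner matrix, with nonzero eigenvalues $\pm1$. As in Step 2 the counts differ by at most $1$, so $|Z_k((-\infty,E])-F_k\mathcal N(E)|\le6$. Taking differences, and one-sided limits for the other types of intervals ($\mathcal N$ is continuous), gives the claim. $\square$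

## 9. Bounded traces

The aim is to know that the traces at all lower levels are bounded at zeros of $p_k$ and on $\Sigma$.

**Lemma 10.** Let $C_\lambda=2+\sqrt{4+\lambda^2}$.

(i) If $k\ge1$, $E\in\mathbb R$ and $|t_k(E)|\le2$, then $|t_j(E)|\le C_\lambda$ for $0\le j\le k$.

(ii) If $E\in\Sigma$, then $|t_j(E)|\le C_\lambda$ for all $j\ge0$.

*Proof.* **Step 1: escape.** Suppose $j\ge0$, $|t_{j-1}|\le2$, $|t_j|>2$ and $|t_{j+1}|>2$. By (5), $|t_{j+2}|\ge|t_{j+1}||t_j|-2$. If $u\ge w>2$ are the two moduli, then $uw-2>2u-2>u$. So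
$$|t_j|>2,\quad|t_{j+1}|>2,\quad|t_{j+2}|>\max(|t_j|,|t_{j+1}|).\tag{10}$$
This condition is open in $E$, and it propagates: for $i\ge j+2$, inductively,
$$|t_{i+1}|\ge|t_i||t_{i-1}|-|t_{i-2}|>2|t_i|-|t_i|=|t_i| ,$$
using $|t_{i-1}|>2$ and $|t_{i-2}|<|t_i|$. So $|t_i|>2$ for all $i\ge j$.

If (10) holds at $E_0$, it holds on an open interval $J\ni E_0$. Then $Z_i(J)=0$ for all $i\ge j$, Lemma 9 gives $F_i\nu(J)\le C_0$ for all large $i$, hence $\nu(J)=0$ and $E_0\notin\Sigma$.

**Step 2: no two consecutive large traces.** By Step 1, in case (ii), and in case (i) for $j+1\le k$, it is impossible that $|t_{j-1}|\le2<\min(|t_j|,|t_{j+1}|)$ with $j\ge0$. Suppose two consecutive traces $|t_j|,|t_{j+1}|$ ($j\ge0$, and $j+1\le k$ in case (i)) both exceeded $2$, and take the smallest such $j$. Then $|t_{j-1}|\le2$, by minimality if $j\ge1$ and because $t_{-1}=2$ if $j=0$. This is the excluded situation.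

**Step 3: an isolated large trace is bounded.** Let $|t_j|>2$, $j\ge0$, with $j\le k$ and hence $j<k$ in case (i). By Step 2 and $t_{-1}=2$, the neighbors $a=t_{j-1}$ and $b=t_{j+1}$ lie in $[-2,2]$. The invariant in (5) is a quadratic equation for $t_j$, and
$$|t_j|=\tfrac12\Big|ab\pm\sqrt{(4-a^2)(4-b^2)+4\lambda^2}\Big|\le\tfrac12\big(4+\sqrt{16+4\lambda^2}\big)=C_\lambda .\qquad\square$$

**Growth of derivatives.** Let $\Phi_j=\max(|t_j'|,|t_{j-1}'|,|t_{j-2}'|)$ for $j\ge1$, with derivatives in $E$. Since $t_1'=t_0'=1$ and $t_{-1}'=0$, $\Phi_1=1$. Differentiating (5), $t_{j+1}'=t_j't_{j-1}+t_jt_{j-1}'-t_{j-2}'$. So if $|t_k(E)|\le2$, Lemma 10(i) gives at this $E$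
$$\Phi_{j+1}\le(2C_\lambda+1)\Phi_j\quad(1\le j<k),\qquad|t_k'|\le(2C_\lambda+1)^{k-1}.\tag{11}$$

## 10. The formula for $d_\lambda$: proof of Theorem 3

Let $E_j=E_j^{(k)}$ be the zeros of $p_k$ and
$$\Lambda_k=\frac1{F_k\log F_k}\sum_j\log|p_k'(E_j)| .$$
By (6) with $N=F_k$, $\Lambda_k=1+\frac1{F_k\log F_k}\sum_i\log|p_k(\xi_i)|$. So Theorem 3 is the statement $\Lambda_k\to1/d$.

**Uniform scaling on a large set.** Exact dimension is a pointwise limit, and we first make it uniform. Fix $\epsilon\in(0,d/2)$ and $\eta\in(0,1)$. There are a Borel set $G\subset\Sigma$ with $\nu(G)\ge1-\eta$ and $\rho_0\in(0,1)$ such that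
$$\rho^{d+\epsilon}\le\nu(E-\rho,E+\rho)\le\rho^{d-\epsilon}\qquad(E\in G,\ 0<\rho<\rho_0).\tag{12}$$
Indeed, for $n\ge2$ let $G_n$ be the set of $E\in\Sigma$ satisfying these inequalities for all rational $\rho\in(0,1/n)$. Since $E\mapsto\nu(E-\rho,E+\rho)$ is lower semicontinuous, $G_n$ is Borel. Since $\rho\mapsto\nu(E-\rho,E+\rho)$ is left-continuous, the inequalities hold on $G_n$ for all real $\rho\in(0,1/n)$. The $G_n$ increase, and by (3) their union has full measure. Take $G=G_n$, $\rho_0=1/n$ with $n$ large.

**Lower bound: $\liminf\Lambda_k\ge1/d$.** The idea is that $G$ is covered by few short intervals, which must contain most zeros, while zeros with small derivative are far apart.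

Let $\rho=F_k^{-1/(d+2\epsilon)}$ with $k$ large enough that $\rho<\rho_0$. Choose a maximal set $x_1,\dots,x_M\in G$ with mutual distances at least $2\rho$. The intervals $(x_i-\rho,x_i+\rho)$ are disjoint, so (12) gives $M\rho^{d+\epsilon}\le1$, that is,
$$M\le F_k^{(d+\epsilon)/(d+2\epsilon)}=o(F_k).$$
By maximality $G\subset U:=\bigcup_i(x_i-2\rho,x_i+2\rho)$. As $U$ is a union of at most $M$ disjoint intervals, Lemma 9 applied to each gives $Z_k(U)\ge F_k\nu(U)-C_0M\ge(1-\eta)F_k-C_0M$. By Lemma 6(c), two zeros with $r_j\ge4\rho$ are at distance at least $8\rho$, so each interval $(x_i-2\rho,x_i+2\rho)$ contains at most one such zero. Hence at least $(1-\eta)F_k-(C_0+1)M$ zeros have $r_j<4\rho$, that is,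
$$|p_k'(E_j)|>\tfrac18F_k^{1/(d+2\epsilon)} .$$
For the other zeros, $|p_k'(E_j)|\ge\frac1{2(4+\lambda)}$ by Lemma 6(d), so together they contribute at least $-F_k\log(2(4+\lambda))$ to the sum. Dividing by $F_k\log F_k$ gives $\liminf\Lambda_k\ge\frac{1-\eta}{d+2\epsilon}$. Let $\eta,\epsilon\to0$.

**Upper bound: where the direct approach breaks.** Suppose a lap $Q$ of $p_k$ has mass at least $\delta/F_k$ and meets $G$. We shall see that (12) bounds the derivative of $p_k$ at its zero by a multiple of $F_k^{1/(d-\epsilon)}$. But Lemma 9 has error $12$ while a lap holds one zero, so it does not prevent most laps of $p_k$ from carrying almost no mass, and we could not discard them. The way out is to use laps of a lower level $l\approx k-m$. There are at most about $2^{-m/2}F_k$ of those, so an error of $12$ per lap is affordable. Then we carry the derivative bound from level $k-m$ up to level $k$ by (11), at a cost that depends on $m$ but not on $k$. Since (11) needs three consecutive derivatives, we use three levels.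

**Step 1: good and bad laps.** Fix $m\ge1$ and $\delta\in(0,1)$. For large $k$ put $i=k-m$ and let $l\in\{i,i-1,i-2\}$, so $l\ge3$. Call a lap $Q$ of $p_l$ good if $\nu(Q)\ge\delta/F_l$ and $Q\cap G\ne\emptyset$, otherwise bad. For fixed $l$ there are $F_l$ laps. The bad ones with mass below $\delta/F_l$ have total mass at most $\delta$, and those missing $G$ have total mass at most $\eta$. So the bad laps have total $\nu$-mass at most $\delta+\eta$.

**Step 2: derivative bound on good laps.** Let $Q$ be a good lap of $p_l$ with zero $\zeta\in Q$, and $E^*\in Q\cap G$. On $\Sigma$ we have $|p_l|\le C_\lambda$ by Lemma 10(ii), so Lemma 6(a) gives $\Sigma\cap Q\subset[\zeta-s,\zeta+s]$ with $s=eC_\lambda/|p_l'(\zeta)|$. Since $E^*$ lies in this set too, $\Sigma\cap Q\subset(E^*-3s,E^*+3s)$. If $3s<\rho_0$, (12) gives $\delta/F_l\le\nu(Q)\le(3s)^{d-\epsilon}$, so $|p_l'(\zeta)|\le3eC_\lambda(F_l/\delta)^{1/(d-\epsilon)}$. If $3s\ge\rho_0$, then $|p_l'(\zeta)|\le3eC_\lambda/\rho_0$. In all cases, as $F_l\le F_k$,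
$$|p_l'(\zeta)|\le K F_k^{1/(d-\epsilon)},\qquad K=K(\lambda,\delta,\epsilon,d,\rho_0).$$

**Step 3: few zeros of $p_k$ lie in bad laps, and each costs little.** The number of bad laps, all three $l$ together, is at most $3F_i\le3\cdot2^{-\lfloor m/2\rfloor}F_k$, since $F_{n+2}\ge2F_n$. By Lemma 9 applied to each bad lap, the number of zeros of $p_k$ in bad laps is at most
$$\theta F_k,\qquad\theta=3(\delta+\eta)+3C_02^{-\lfloor m/2\rfloor} .$$
For these, (11) gives $\log|p_k'(E_j)|\le k\log(2C_\lambda+1)\le C_1\log F_k$ with $C_1=C_1(\lambda)$, because $F_k$ grows exponentially in $k$.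

**Step 4: the remaining zeros.** Each remaining zero $E_j$ lies, for each $l\in\{i,i-1,i-2\}$, in a good lap of $p_l$. As $p_k(E_j)=0$, Lemma 10(i) gives $|t_l(E_j)|\le C_\lambda$. By Lemma 6(b) and Step 2,
$$|t_l'(E_j)|\le\frac{C_\lambda+2}2\,KF_k^{1/(d-\epsilon)} .$$
This bounds $\Phi_i(E_j)$, and by (11), applied $m$ times, $|p_k'(E_j)|\le(2C_\lambda+1)^m\Phi_i(E_j)\le K'F_k^{1/(d-\epsilon)}$ with $K'\ge1$ independent of $k$.

**Step 5: summation.** Adding up,
$$\sum_j\log|p_k'(E_j)|\le F_k\Big(\frac{\log F_k}{d-\epsilon}+\log K'\Big)+\theta F_k\,C_1\log F_k ,$$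
hence $\limsup_k\Lambda_k\le\frac1{d-\epsilon}+C_1\theta$. Let $m\to\infty$, then $\delta,\eta\to0$, then $\epsilon\to0$. Since $C_1$ depends only on $\lambda$, $\limsup\Lambda_k\le1/d$. $\square$

This proves Theorem 3. Together with Theorem 2 and the deduction in Section 4, Theorem 1 is proved, and with it the conjecture: $\lambda\mapsto d_\lambda$ is non-increasing on $(0,\lambda_0^*)$.

## 11. Strict monotonicity

Theorem 2 is strict at each level $k$, but strictness may be lost in the limit (7). Analyticity restores it.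

**Corollary 11.** $d_\lambda$ is strictly decreasing on the interval $(0,\lambda_0)$ of the Damanik–Gorodetski theorem quoted in Section 3. More generally, if $d$ is real-analytic on $(0,b)\subset(0,\lambda_0^*)$, it is strictly decreasing on $(0,b)$.

*Proof.* By Theorem 1, $d$ is non-increasing. If it were not strictly decreasing, it would be constant on a subinterval, by analyticity constant on $(0,b)$, and hence equal to $\lim_{\lambda\downarrow0}d_\lambda=1$. This contradicts $d_\lambda\in(0,1)$. $\square$

**Remark (conditional on a further published theorem, not used above).** Damanik, Gorodetski and Yessen, *The Fibonacci Hamiltonian*, Invent. Math. 206 (2016), show that for every $\lambda>0$ the measure $\nu_\lambda$ is exact-dimensional with $d_\lambda\in(0,1)$, that $d_\lambda$ is analytic in $\lambda\in(0,\infty)$, and that $d_\lambda\to0$ as $\lambda\to\infty$. Granting this, $\lambda_0^*=\infty$, and by Corollary 11 with $b=\infty$ the map $\lambda\mapsto d_\lambda$ is a strictly decreasing homeomorphism of $(0,\infty)$ onto $(0,1)$.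 The inequality $d_{\lambda_2}>1-d_{\lambda_1}$ then means $\lambda_2<d^{-1}(1-d_{\lambda_1})$, so
$$\{(\lambda_1,\lambda_2):d_{\lambda_1}+d_{\lambda_2}>1\}=\{(\lambda_1,\lambda_2):0<\lambda_2<g(\lambda_1)\},\qquad g(\lambda)=d^{-1}(1-d_\lambda).$$
The function $g$ is continuous and strictly decreasing, because $1-d_\lambda$ is increasing in $\lambda$ and $d^{-1}$ is decreasing. It is an involution of $(0,\infty)$, because $d_{g(\lambda)}=1-d_\lambda$ gives $g(g(\lambda))=d^{-1}(d_\lambda)=\lambda$.
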